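# Linear cliques in a dense 3-graph with random triples added: three parts instead of two

## 1. Linear cliques of order six over a dense seed

A **3-graph** is a 3-uniform hypergraph, and its *edge-density* on $n$ vertices is $e(H)/\binom n3$. We write $\mathbb H(n,p)$ for the binomial random 3-graph on $[n]$: every triple is an edge independently with probability $p$. Given a 3-graph $H$ on $[n]$ (the *seed*), $H\cup\mathbb H(n,p)$ is the union of $H$ with an independent sample of $\mathbb H(n,p)$. We abbreviate $R=\mathbb H(n,p)$, and "whp" means "with probability tending to $1$ as $n\to\infty$". All colorings color edges with red and blue.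

**Definition (linear clique).** For $t\ge2$ the 3-graph $\tilde K_t$ arises from the complete graph $K_t$ by adding, for every pair $\{u,v\}$, a new vertex $w_{uv}$ (distinct for distinct pairs) and taking the edge $\{u,v,w_{uv}\}$. The $t$ original vertices form the *core*; the vertices $w_{uv}$ are *expansion vertices*. We also let $\tilde K_1$ be a single vertex. Put
$$v_t=t+\tbinom t2,\qquad e_t=\tbinom t2 .$$

So $\tilde K_2$ is a single edge (any two of its vertices may serve as core). The 3-graph $\tilde K_3$ has edges $\{1,2,a\},\{1,3,b\},\{2,3,c\}$, hence 6 vertices and 3 edges. And $\tilde K_6$ has 21 vertices and 15 edges. Any two edges of $\tilde K_t$ share at most one vertex. For $t\ge3$ core vertices have degree $t-1\ge2$ and expansion vertices have degree $1$, so a copy determines its core.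

We write $\Gamma\to(\tilde K_t)_2$ if every coloring of $\Gamma$ has a monochromatic $\tilde K_t$, and $\Gamma\to(\tilde K_t,\tilde K_s)$ if every coloring of $\Gamma$ has a red $\tilde K_t$ or a blue $\tilde K_s$.

Suppose someone hands us a seed $H_n$ of density at least a constant $d>0$. How many random triples must we add so that, whatever the seed is, the result satisfies $\to(\tilde K_6)_2$?

With no random triples, nothing can be guaranteed: let $H$ be the complete 3-partite 3-graph. For $t\ge4$ two core vertices of a hypothetical $\tilde K_t\subseteq H$ lie in the same part, but no edge of $H$ contains both. So $H$ contains no $\tilde K_t$ at all. The same seed shows that a few random triples do not help either. If $pn^{7/5}\to0$, then the expected number of copies of $\tilde K_6$ in $R$ is at most $n^{21}p^{15}=(pn^{7/5})^{15}\to0$. Color $H$ blue and all other edges red. Red edges lie in $R$, so whp there is no red $\tilde K_6$, and there is no blue one because $H$ has none. So for $d\le 2/9$ (the balanced 3-partite seed has density at least $2/9$, as we check in Section 7) we need $p$ of order at least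 $n^{-7/5}$. Here is a bound in the other direction.

**Theorem 1.** For every $d\in(0,1]$ there is $C$ such that for all sequences $H_n$ of $n$-vertex 3-graphs of density at least $d$ and all $p\ge Cn^{-4/3}$,
$$\Pr[H_n\cup\mathbb H(n,p)\to(\tilde K_6)_2]\to1 .$$

The exact threshold for $t=6$ lies between $n^{-7/5}$ and $n^{-4/3}$ when $d\le2/9$; these notes do not determine it. We now prove Theorem 1 and only then ask what changes for other $t$.

## 2. Three blue pieces joined by a triangle of rich pairs

Look once more at the 3-partite seed colored blue. A blue $\tilde K_6$ with two core vertices in each part needs, inside each part, one blue random edge through those two core vertices; all other pairs are cross pairs and are served by the seed. So the plan for a general seed is as follows. Let blue be the majority color on $H$. Find three blue edges $Q_1,Q_2,Q_3$ of $R$ such that every pair between different $Q_i$ lies in linearly many blue edges of $H$. Two vertices from each $Q_i$ then form the core of a blue $\tilde K_6$.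

The difficulty is that the adversary colors after seeing $R$, so we cannot say in advance where blue edges of $R$ are. We need blue edges in *every* large vertex set, and a single blue edge must serve many sets at once. This is what the following definition records. It is stated for blue $\tilde K_s$ in place of blue edges, since we shall need that later; for $t=6$ read $s=2$.

**Definition (good).** A 3-graph $R'$ on $[n]$ is *$(\mu,\kappa)$-good for $(t,s)$* if for every coloring of $R'$ without a red $\tilde K_t$ there is a nonempty finite indexed family $(Q_i)_{i\in I}$ (repetitions allowed) of blue copies of $\tilde K_s$ in $R'$ such that for each $U\subseteq[n]$ with $|U|\ge\mu n$ at least $\kappa|I|$ indices $i$ satisfy $V(Q_i)\subseteq U$.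

*Example.* Let $0<\mu\le1$. The complete 3-graph on $[n]$ is $(\mu,\mu^{21}/2)$-good for $(6,2)$ when $n$ is large. Given a coloring without red $\tilde K_6$, choose a blue edge $f_T$ in each copy $T$ of $\tilde K_6$, and take the family $(f_T)_T$. If $|U|=u\ge\mu n$, the fraction of copies $T$ lying inside $U$ is $\frac{u(u-1)\cdots(u-20)}{n(n-1)\cdots(n-20)}\ge\mu^{21}/2$ for large $n$, and these have $f_T\subseteq U$.

**Lemma 1.** Let $t\ge4$, $s=\lceil t/3\rceil$ and $d,\kappa_1,\kappa_2,\kappa_3>0$. Put
$$\mu_1=\tfrac d{10},\qquad\mu_2=\tfrac{\kappa_1d}{20},\qquad\mu_3=\tfrac{\kappa_1\kappa_2d}{20}.$$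
Let $n$ be large, let $H$ be an $n$-vertex 3-graph of density at least $d$, and let $R\supseteq R_1,R_2,R_3$ be 3-graphs on $[n]$ such that $R_i$ is $(\mu_i,\kappa_i)$-good for $(t,s)$. Then $H\cup R\to(\tilde K_t)_2$.

*Proof.* Suppose a coloring of $H\cup R$ has no monochromatic $\tilde K_t$. There is no red and no blue $\tilde K_t$, so we may exchange the names of the colors and assume that at least half of the edges of $H$ are blue.

**Step 0: rich pairs and their triangles.** This step extracts from $H$ a dense graph with many triangles. Let $H_b$ be the blue part of $H$, so $e(H_b)\ge\frac d2\binom n3\ge dn^3/14$ for large $n$. Let $\gamma=d/20$ and let $G$ be the graph of all pairs contained in at least $\gamma n$ edges of $H_b$. At most $\binom n2\gamma n\le dn^3/40$ edges of $H_b$ contain a pair outside $G$. All three pairs of every other edge of $H_b$ lie in $G$, so $G$ has at least $dn^3(\frac1{14}-\frac1{40})\ge dn^3/25$ triangles, that is, at least $6dn^3/25\ge dn^3/5$ ordered triangles.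

**Step 1: place $Q_1$.** We want one blue copy lying in the common neighborhood of many pairs. For an ordered pair $(y,z)$ let $U_{yz}$ be the common $G$-neighborhood of $y$ and $z$ if $yz\in G$, and $\emptyset$ otherwise. Then $\sum|U_{yz}|\ge dn^3/5$. Pairs with $|U_{yz}|<dn/10$ contribute at most $dn^3/10$, and every other pair contributes at most $n$. So at least $dn^2/10$ pairs have $|U_{yz}|\ge dn/10=\mu_1n$. Take the family $(Q_i)_{i\in I}$ that goodness of $R_1$ provides for our coloring. Each of these large $U_{yz}$ contains $V(Q_i)$ for at least $\kappa_1|I|$ indices. Averaging over $i$, some blue copy $Q_1$ of $\tilde K_s$ satisfies $V(Q_1)\subseteq U_{yz}$ for all $(y,z)$ in a set $P_1$ of at least $\beta n^2$ pairs, where $\beta=\kappa_1d/10$.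

**Step 2: place $Q_2$.** Let $U_z=\{y:(y,z)\in P_1\}$. Since $\sum_z|U_z|\ge\beta n^2$, at least $\beta n/2$ vertices $z$ have $|U_z|\ge\beta n/2=\mu_2n$. By the same averaging with the family of $R_2$, some blue copy $Q_2$ of $\tilde K_s$ satisfies $V(Q_2)\subseteq U_z$ for all $z$ in a set $Z$ with $|Z|\ge\kappa_2\beta n/2=\mu_3n$.

**Step 3: place $Q_3$.** By goodness of $R_3$, some blue copy $Q_3$ of $\tilde K_s$ has $V(Q_3)\subseteq Z$.

**Step 4: assemble a blue $\tilde K_t$.** Let $x\in V(Q_1)$, $y\in V(Q_2)$, $z\in V(Q_3)$. Then $z\in Z$, so $y\in U_z$, so $(y,z)\in P_1$, so $x\in U_{yz}$. Hence $yz,xy,xz\in G$. In particular the three vertex sets are pairwise disjoint. Since $3\le t\le3s$, we can write $t=s_1+s_2+s_3$ with $1\le s_i\le s$; choose $s_i$ core vertices of $Q_i$. Pairs inside one $Q_i$ are covered by blue edges of $Q_i$, whose expansion vertices are distinct and lie in $V(Q_i)$. Each cross pair has at least $\gamma n$ blue extensions in $H$, so for large $n$ we can greedily pick, pair by pair, an expansion vertex that avoids $V(Q_1)\cup V(Q_2)\cup V(Q_3)$ and all earlier choices. This is a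 blue $\tilde K_t$, a contradiction. $\square$

## 3. Random triples of density $n^{-4/3}$

Two tools about counting copies in $R$ are used throughout.

**Pair bound.** Fix a 3-graph $F$ without isolated vertices. If two copies $F_1,F_2$ of $F$ on $[n]$ share edges, let $J$ be the 3-graph formed by the common edges; it is isomorphic to a subgraph of $F$ without isolated vertices, with $e_J\ge1$. For a given $J$ there are at most $A_Fn^{v_F}n^{v_F-v_J}$ such ordered pairs, since $F_2$ contains the $v_J$ vertices of $J$. The union $F_1\cup F_2$ has $2e_F-e_J$ edges. Hence the sum of $\Pr[F_1\cup F_2\subseteq R]$ over ordered pairs of copies sharing an edge is at most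
$$A_F\sum_J\frac{(n^{v_F}p^{e_F})^2}{n^{v_J}p^{e_J}},\tag{1}$$
where $J$ ranges over the subgraphs of $F$ without isolated vertices and with $e_J\ge1$. If only pairs $F_1\ne F_2$ are counted, the term $J=F$ is omitted. Pairs of copies that share no edge are independent, so (1) also bounds the variance of the number of copies of $F$ in $R$.

**Janson's inequality** (Janson–Łuczak–Ruciński, *Random Graphs*, Thm 2.14). Let $X$ count the members of a given set of copies of $F$ that are present in $R$, let $\lambda=\mathbb EX$, and let $\Delta$ be any upper bound on (1). Then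
$$\Pr[X\le\lambda/2]\le\exp\!\big(-\lambda^2/(8\Delta)\big).\tag{2}$$

**Lemma 2.** For every $\mu\in(0,1]$ there are $C\ge1$ and $\kappa>0$ such that $R\sim\mathbb H(n,Cn^{-4/3})$ is whp $(\mu,\kappa)$-good for $(6,2)$.

*Proof.* The plan is the one of the complete 3-graph above: choose a blue edge in each copy of $\tilde K_6$. We need that every large $U$ contains a fixed proportion of all copies. Let $p=Cn^{-4/3}$ and $N=n^{21}p^{15}=C^{15}n$.

**Step 1: no subgraph of $\tilde K_6$ is rare.** Let $J\subseteq\tilde K_6$ have no isolated vertices, $j\ge1$ edges and $k$ core vertices. Each edge brings its own expansion vertex, so $v_J=k+j$, and $j\le\binom k2$. Therefore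
$$v_J-\tfrac43e_J=k-\tfrac j3\ge k-\tfrac{k(k-1)}6=\tfrac{k(7-k)}6\ge1\qquad(2\le k\le6),$$
the values for $k=2,\dots,6$ being $\frac53,2,2,\frac53,1$. So $n^{v_J}p^{e_J}\ge C^{e_J}n\ge Cn$, and (1) for $F=\tilde K_6$ is at most $\Delta:=AN^2/(Cn)$ with an absolute constant $A$.

**Step 2: every large set has many copies.** For $|U|\ge\mu n$ let $X_U$ be the number of copies of $\tilde K_6$ in $R[U]$. For $n$ large, $\mathbb EX_U\ge c_0\mu^{21}N$ with an absolute $c_0>0$. By (2),
$$\Pr[X_U\le\tfrac12c_0\mu^{21}N]\le\exp\!\big(-c_0^2\mu^{42}Cn/(8A)\big)\le e^{-n}$$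
if $C$ is large in terms of $\mu$. There are at most $2^n$ sets $U$ and $2^ne^{-n}\to0$, so whp $X_U\ge\frac12c_0\mu^{21}N$ for all of them.

**Step 3: there are not too many copies in total.** The total number $X$ has $\mathbb EX\le N$ and variance at most $AN^2/(Cn)=o(N^2)$. By Chebyshev, whp $X\le2N$.

**Step 4: the family.** Given a coloring without red $\tilde K_6$, choose a blue edge $f_T$ in each copy $T$ of $\tilde K_6$ in $R$. The family $(f_T)_T$ has $X\le2N$ members, is nonempty, and at least $X_U\ge\frac12c_0\mu^{21}N$ of them lie in a given $U$. So $\kappa=c_0\mu^{21}/4$ works. $\square$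

*Proof of Theorem 1.* Here $s=\lceil6/3\rceil=2$. Let $\mu_1=d/10$ and take $C_1,\kappa_1$ from Lemma 2. With $\mu_2=\kappa_1d/20$ take $C_2,\kappa_2$, and with $\mu_3=\kappa_1\kappa_2d/20$ take $C_3,\kappa_3$. (We may always decrease the $\kappa_i$, so that all $\mu_i\le1$.) Let $C=\max C_i$. For $p\ge Cn^{-4/3}$ give each triple one uniform label in $[0,1]$, and let $R$ and $R_i\sim\mathbb H(n,C_in^{-4/3})$ consist of the triples whose labels are at most $p$ and $C_in^{-4/3}$, respectively. Then $R_i\subseteq R$. Whp all three $R_i$ are good, and Lemma 1 applies. $\square$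

## 4. Halves or thirds: the conjectured threshold and the general statement

To compare Theorem 1 with the conjecture of interest we need two densities. For a 3-graph $F$ with $v(F)>3$ let $d_3(F)=\frac{e(F)-1}{v(F)-3}$ and $m_3(F)=\max\{d_3(F'):F'\subseteq F,\ v(F')>3\}$. The *asymmetric maximal 3-density* is
$$m_3(F_1,F_2)=\max\left\{\frac{e(F')}{v(F')-3+1/m_3(F_2)}:F'\subseteq F_1,\ e(F')\ge1\right\}.$$
For $t>s\geq 3$ write $M_{t,s}=m_3(\tilde K_t,\tilde K_s)$.

*Example.* $\tilde K_3$ has 6 vertices and 3 edges, so $d_3=\frac23$. A subgraph with two edges has at least 5 vertices and gives at most $\frac12$. So $m_3(\tilde K_3)=\frac23$. Taking $F'=\tilde K_6$ we get $M_{6,3}\ge\frac{15}{21-3+3/2}=\frac{10}{13}$, that is, $1/M_{6,3}\le1.3$.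

The following statement is quoted as known: *for every even $t\ge6$ and every constant $d>0$ there is $C=C(t,d)>0$ such that for any sequence $H_n$ of $n$-vertex 3-graphs of density at least $d$ and any $p\ge Cn^{-1/M_{t,t/2}}$ we have $\Pr[H_n\cup\mathbb H(n,p)\to(\tilde K_t)_2]\to1$.* The problem, taken from Elad Aigner-Horev, Dan Hefetz, and Mathias Schacht, "Ramsey properties of randomly perturbed hypergraphs", arXiv:2311.01750 (2023), is to prove or disprove that this gives the threshold:

**Conjecture.** There is a constant $d_0\in(0,1)$ such that for every even $t\ge6$ and every $d$ with $0<d\le d_0$ there are $c,C>0$ such that $\lim\Pr[H\cup\mathbb H(n,p)\to(\tilde K_t)_2]$ equals $1$ if $p\ge Cn^{-1/M_{t,t/2}}$ and $0$ if $p\le cn^{-1/M_{t,t/2}}$, in this sense: (i) the 1-statement holds for every sequence $H=H_n$ of $n$-vertex 3-graphs of density at least $d$; (ii) the 0-statement holds for some sequence $H=H_n$ of $n$-vertex 3-graphs of density at least $d$.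

**Theorem 1 refutes the Conjecture.** Suppose $d_0$ exists. Take $t=6$, $d=d_0$, the corresponding $c$, and $p=Cn^{-4/3}$ with $C$ from Theorem 1. Since $4/3>1.3$, for large $n$ we have $p\le cn^{-1.3}\le cn^{-1/M_{6,3}}$. But for *every* $H_n$ of density at least $d$ the probability tends to $1$, not to $0$. So (ii) fails. The same argument works for every $d\in(0,1]$ and every $c>0$.

Why would one expect $t/2$, and where does that expectation break? A two-part version of Lemma 1 uses only that $G$ is dense. Say at least $\eta n$ vertices $y$ have $G$-degree at least $\eta n$. Goodness for $(t,t/2)$ gives one blue $Q_1=\tilde K_{t/2}$ inside $N_G(y)$ for all $y$ in a linear-sized set $Z$, then a blue $Q_2=\tilde K_{t/2}$ inside $Z$, and the two half-cores join up to a blue $\tilde K_t$. For this to be optimal one would want a seed whose rich pairs form a bipartite graph: color the seed blue, color $R$ with no red $\tilde K_t$ and no blue $\tilde K_{t/2}$, and conclude that a blue $\tilde K_t$ would have $t/2$ core vertices in one of the two parts. But Step 0 of Lemma 1 shows that no dense seed is like that. The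 pairs of a triple form a triangle, so the rich pairs of a dense 3-graph contain many triangles. For the 3-partite seed the pigeonhole principle gives only $\lceil t/3\rceil$ core vertices in one part, and a coloring of $R$ without blue $\tilde K_{t/2}$ proves nothing. So three parts, hence $s=\lceil t/3\rceil$, is the natural guess for the truth.

**Theorem 2.** Let $t\ge7$, $s=\lceil t/3\rceil$ and $M_{t,s}=m_3(\tilde K_t,\tilde K_s)$. Then
$$\frac1{M_{t,s}}=1+\frac2{t(t-1)}\Big(t-\frac{2s}{s+1}\Big),$$
and:

(i) for every $d\in(0,1]$ there is $C=C(t,d)$ such that for all sequences $H_n$ of density at least $d$ and all $p\ge Cn^{-1/M_{t,s}}$, $\Pr[H_n\cup\mathbb H(n,p)\to(\tilde K_t)_2]\to1$;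

(ii) there is $c=c(t)>0$ such that, if $H_n$ is the balanced complete 3-partite 3-graph (density at least $2/9$) and $p\le cn^{-1/M_{t,s}}$, then $\Pr[H_n\cup\mathbb H(n,p)\to(\tilde K_t)_2]\to0$.

So for all $t\ge7$ and $0<d\le2/9$ the threshold, in the sense of (i) and (ii) of the Conjecture, is $n^{-1/M_{t,\lceil t/3\rceil}}$.

**Corollary.** For every even $t\ge6$ and every $d\in(0,1]$, clause (ii) of the Conjecture fails.

For example, for $t=8$ the Conjecture has $s=4$ and exponent $\frac1{M_{8,4}}=\frac{43}{35}\approx1.2286$, while $s=3$ gives $\frac1{M_{8,3}}=\frac{69}{56}\approx1.2321$.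

What changes in the proof compared with $t=6$? Lemma 1 already covers all $t\ge4$. But now $s\ge3$, and picking one blue edge from each copy of $\tilde K_t$ is no longer enough: we must show that these adversarially chosen blue edges contain many copies of $\tilde K_s$, everywhere. And the lower bound needs a coloring of $R$ that avoids red $\tilde K_t$ and blue $\tilde K_s$ at densities where $R$ does contain many copies of $\tilde K_t$.

## 5. The functions $\psi$ and $\Phi$ on subgraphs of linear cliques

In this section $t>s\ge3$; from Section 6 on, $t\ge7$ and $s=\lceil t/3\rceil$ (then $t>s\geq 3$ holds). Put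
$$m=\frac{s+1}{s+3},\qquad a=3-\frac1m=\frac{2s}{s+1}\in[\tfrac32,2),\qquad\rho=\frac{t-a}{e_t},\qquad M=\frac1{1+\rho}.$$
For a 3-graph $J$ let $\Phi(J)=v_J-e_J/M=v_J-(1+\rho)e_J$. If $p=Cn^{-1/M}$ then $n^{v_J}p^{e_J}=C^{e_J}n^{\Phi(J)}$, so $\Phi$ is the exponent in the expected number of copies of $J$. For $J\subseteq\tilde K_s$ with $e_J\ge1$ let $\psi(J)=v_J-3-\frac{e_J-1}m$. Rearranged, this says
$$v_J=a+\psi(J)+\frac{e_J}m.\tag{3}$$

*Example.* For $s=3$ we have $\frac1m=\frac32$, $a=\frac32$. A single edge has $\psi=0$; two edges of $\tilde K_3$ have $\psi=5-3-\frac32=\frac12$; and $\psi(\tilde K_3)=6-3-3=0$.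

**(F1)** *Let $J\subseteq\tilde K_s$ have no isolated vertices and $e_J\ge1$. Then $\psi(J)\ge0$, with equality if and only if $J$ is a single edge or $J=\tilde K_s$. In particular $m_3(\tilde K_s)=m$.*

*Proof.* Let $J$ have $k$ core vertices and $j\le\binom k2$ edges, so $v_J=k+j$ and $2\le k\le s$. As $\frac1m=1+\frac2{s+1}$ and $2(j-1)\le k(k-1)-2=(k-2)(k+1)$,
$$\psi(J)=k-2-\frac{2(j-1)}{s+1}\ge(k-2)-\frac{(k-2)(k+1)}{s+1}=\frac{(k-2)(s-k)}{s+1}\ge0 .$$
Equality holds throughout if and only if $j=\binom k2$ and $k\in\{2,s\}$. Now $\psi(J)\ge0$ means $\frac{e_J-1}{v_J-3}\le m$ when $v_J>3$, with equality for $\tilde K_s$. Isolated vertices do not increase $\max(d_3,0)$, and edgeless subgraphs have negative $d_3$. So $m_3(\tilde K_s)=m$. $\square$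

**(F2)** *There is $\delta_0>0$ with $\Phi(\tilde K_t)=a$ and $\Phi(J)\ge a+\delta_0$ for every $J\subseteq\tilde K_t$ (isolated vertices allowed) with $1\le e_J<e_t$. Hence $M=M_{t,s}$, which is the formula in Theorem 2.*

*Proof.* Isolated vertices only increase $\Phi$, so assume there are none. With $k$ core vertices and $j$ edges, $\Phi(J)=k-\rho j\ge\varphi(k):=k-\rho\binom k2$. The function $\varphi$ is strictly concave and $\varphi(t)=t-(t-a)=a=\Phi(\tilde K_t)$. Next, $\varphi(2)=2-\rho>a$: this says $\rho<2-a=\frac2{s+1}$, that is, $(t-a)(s+1)<t(t-1)$, that is,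
$$t(t-1)-(s+1)t+2s=(t-2)(t-s)>0 .$$
By concavity $\varphi(k)>a$ for $2\le k<t$, so $\Phi(J)>a$ if $k<t$. If $k=t$ and $j<e_t$, then $\Phi(J)=t-\rho j>t-\rho e_t=a$. Up to isolated vertices there are finitely many $J$, so $\delta_0$ exists. Finally, by (F1),
$$\frac{e_J}{v_J-3+1/m_3(\tilde K_s)}=\frac{e_J}{v_J-a}\le M\iff\Phi(J)\ge a ,$$
with equality for $J=\tilde K_t$. So $M_{t,s}=M$, and $\frac1M=1+\rho=1+\frac{2}{t(t-1)}\big(t-\frac{2s}{s+1}\big)$. $\square$

*Proof of the Corollary from Theorem 2(i).* For $t=6$ this was shown in Section 4. Let $t\ge8$ be even. Then $3\le\lceil t/3\rceil\le\frac{t+2}3<\frac t2$. The formula holds for all $t>s\ge3$ and is strictly decreasing in $s$, because $\frac{2s}{s+1}$ is increasing. So $1/M_{t,\lceil t/3\rceil}>1/M_{t,t/2}$. Given $d$ and any $c>0$, let $p=Cn^{-1/M_{t,\lceil t/3\rceil}}$ with $C$ from Theorem 2(i). For large $n$, $p\le cn^{-1/M_{t,t/2}}$, but for every seed sequence of density at least $d$ the probability tends to $1$. $\square$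

## 6. Blue copies of $\tilde K_s$ inside every large set: Theorem 2(i)

From now on $t\ge7$, $s=\lceil t/3\rceil\ge3$, and $A\ge1$ denotes constants depending on $t$ only, possibly different at each occurrence.

**Lemma 3.** For every $\mu\in(0,1]$ there are $C\ge1$ and $\kappa>0$ such that $R\sim\mathbb H(n,Cn^{-1/M})$ is whp $(\mu,\kappa)$-good for $(t,s)$.

Theorem 2(i) follows from Lemmas 1 and 3 exactly as Theorem 1 followed from Lemmas 1 and 2: choose $C_1,\kappa_1$, then $C_2,\kappa_2$, then $C_3,\kappa_3$, couple, and apply Lemma 1. So it remains to prove Lemma 3.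

Before the proof, a look at the scale. Put $Q=C^{e_t}$. By (F2) the expected number of copies of $\tilde K_t$ is about $n^{v_t}p^{e_t}=Qn^a$, and by (F2) again most copies will be edge-disjoint from all others. A coloring without red $\tilde K_t$ therefore selects on the order of $n^a=n^{3-1/m}$ blue edges, one from each copy. The expected number of copies of $\tilde K_s$ in a *random* 3-graph with about $n^{3-1/m}$ edges has order $n^{v_s-e_s/m}=n^a$ too, by (3). So about $n^a$ blue copies is the right target. The direct attempt is: for each possible selection of blue edges, bound by Janson's inequality the probability that it contains few $\tilde K_s$, then take a union bound. This stops at the constants. One edge from each of order $Qn^a$ copies can be selected in $e^{\Theta(Qn^a)}$ ways, while the exponent in Janson's inequality is also a constant times $Qn^a$. Both are linear in $Q$, so increasing $C$ does not help. The container theorem replaces the selections by far fewer *fingerprints* of size at most $C_2n^a$, with $C_2$ independent of $Q$. Their number is only $e^{O(n^a\log Q)}$, and then a large $Q$ wins.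

*Proof of Lemma 3.* Let $p=Cn^{-1/M}$, so $n^{v_t}p^{e_t}=Qn^a$. By (F2), $n^{v_J}p^{e_J}\ge n^{a+\delta_0}$ for every $J\subsetneq\tilde K_t$ without isolated vertices and with $e_J\ge1$. For $F=\tilde K_t$ the term $J=F$ in (1) is $Qn^a$ and each other term is at most $Q^2n^{a-\delta_0}$. So (1) is at most
$$\Delta:=A_0Qn^a\qquad(n\ge n_0(C)),\tag{4}$$
where $A_0\ge1$ depends only on $t$.

**(a) Total number of copies of $\tilde K_t$.** The expectation is at most $Qn^a$ and the variance at most $A_0Qn^a=o(n^{2a})$. By Chebyshev, whp $R$ has at most $2Qn^a$ copies of $\tilde K_t$.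

**(b) Most copies share no edge with another copy.** The expected number of ordered pairs of distinct copies of $\tilde K_t$ in $R$ that share an edge is at most $AQ^2n^{2a-(a+\delta_0)}=AQ^2n^{a-\delta_0}$. By Markov, whp at most $n^{a-\delta_0/2}$ copies share an edge with another copy. Call the remaining copies *solitary*. (If $R$ consisted of two copies sharing one edge and a third copy disjoint from them, only the third would be solitary.) Let $\mathcal F$ be the set of solitary copies; they are pairwise edge-disjoint. Let $E(\mathcal F)$ be the set of all their edges.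

**(c) Upper count.** This step bounds the size of the family that will witness goodness. *Claim: whp at most $C_3n^a$ copies $K$ of $\tilde K_s$ in $R$ have all edges in $E(\mathcal F)$, where $C_3=C_3(t,C)$.*

For such a $K$ let $T_1,\dots,T_k$ be the members of $\mathcal F$ that contain edges of $K$, and let $J_i$ be the 3-graph formed by $E(K)\cap E(T_i)$. The $J_i$ partition $E(K)$. Put $F=\bigcup T_i$; then $K\subseteq F$, $e(F)=ke_t$, and
$$v(F)=v_s+\sum_i(v_t-v(J_i))-D$$
with an integer $D\ge0$, because $V(F)$ is the union of $V(K)$ and the sets $V(T_i)\setminus V(J_i)$. There are boundedly many isomorphism types of configurations $(K;T_1,\dots,T_k)$. Since $p^{e_t}=Qn^{a-v_t}$, the expected number of configurations of a given type is at most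
$$n^{v(F)}p^{ke_t}=Q^kn^{v_s+\sum(a-v(J_i))-D}=Q^kn^{a-\sum\psi(J_i)-D}.\tag{5}$$
For the last equality use (3) for each $J_i$, giving $\sum(a-v(J_i))=-\sum\psi(J_i)-e_s/m$, and $v_s=a+e_s/m$, which is (3) for $\tilde K_s$.

If $\sum\psi(J_i)+D>0$, then by (5) and Markov whp there are at most $n^a$ configurations of the type. Otherwise $D=0$ and all $\psi(J_i)=0$, and by (F1) each $J_i$ is a single edge or all of $K$. This leaves two cases.

If $k=1$, then $K\subseteq T_1$, so the number of such $K$ is at most $A$ times the number of copies of $\tilde K_t$, and (a) bounds it by $2AQn^a$.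

If $k=e_s$, every $J_i$ is a single edge $g_i$. As $D=0$, the sets $V(K)$ and $V(T_i)\setminus g_i$ are pairwise disjoint, so $V(T_i)\cap V(K)=g_i$ and $V(T_i)\cap V(T_j)\subseteq V(K)$ for $i\ne j$. Let $X_F$ be the number of copies of $F$ in $R$; the number of configurations is at most $AX_F$. By (5), $\mathbb EX_F\le n^{v(F)}p^{e(F)}=Q^{e_s}n^a$. By (1), to get $\mathrm{Var}X_F=o(n^{2a})$ it suffices that $n^{v_J}p^{e_J}\ge n^a$ for every $J\subseteq F$ without isolated vertices and with $e_J\ge1$. Let
$$I=\{i:E(J)\cap E(T_i)\ne\emptyset\},$$
let $J_i'$ be the 3-graph formed by the edges of $J$ in $T_i$, and let $K_I\subseteq K$ be formed by the edges $g_i$, $i\in I$. A vertex $x$ that lies in $r\ge2$ of the sets $V(J_i')$ lies in $V(K)$, hence in the corresponding $r$ edges $g_i$; so $x\in V(K_I)$ and $r\le\deg_{K_I}(x)$. Therefore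
$$v_J\ge\sum_{i\in I}v(J_i')-\sum_{x\in V(K_I)}(\deg_{K_I}(x)-1)=\sum_{i\in I}v(J_i')-3|I|+v(K_I).$$
Also $e_J=\sum_{i\in I}e(J_i')$, and $n^{v(J_i')}p^{e(J_i')}\ge n^{\Phi(J_i')}\ge n^a$ by (F2). Since $a-3=-\frac1m$ and $e(K_I)=|I|$,
$$n^{v_J}p^{e_J}\ge n^{(a-3)|I|+v(K_I)}=n^{v(K_I)-|I|/m}=n^{a+\psi(K_I)}\ge n^a$$
by (3) and (F1). Chebyshev gives $X_F\le2Q^{e_s}n^a$ whp. Summing over the boundedly many types proves the claim.

**(d) Supersaturation.** This step turns "few $\tilde K_s$ in a container" into "many $\tilde K_t$ outside it". By Ramsey's theorem there is $r=r(t)$ such that the complete 3-graph on $r$ vertices $\to(\tilde K_t,\tilde K_s)$. Put $\varepsilon=\frac1{8r!}$ and $\varepsilon'=\frac1{4r!}$. *Claim: if $|U|=u$ is large and $\mathcal C\subseteq\binom U3$ contains at most $2\varepsilon u^{v_s}$ copies of $\tilde K_s$, then $\binom U3\setminus\mathcal C$ contains at least $\varepsilon'u^{v_t}$ copies of $\tilde K_t$.* Each copy of $\tilde K_s$ lies in at most $u^{r-v_s}$ of the $r$-subsets of $U$. So at most $2\varepsilon u^r=\frac{u^r}{4r!}\le\frac12\binom ur$ of the $r$-subsets contain a copy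 of $\tilde K_s$ in $\mathcal C$. Each of the other $r$-subsets, at least $\frac12\binom ur\ge\frac{u^r}{4r!}$ many, contains a copy of $\tilde K_t$ outside $\mathcal C$: color $\mathcal C$ blue and the rest red. Each copy of $\tilde K_t$ is counted at most $u^{r-v_t}$ times.

**(e) Containers.** We use Theorem 2.2 of Balogh–Morris–Samotij (*Independent sets in hypergraphs*, J. Amer. Math. Soc. 28 (2015)). Here $\Delta_\ell(\mathcal H)$ is the maximum number of edges containing a given set of $\ell$ vertices.

*For all $k$ and $c,\hat\varepsilon>0$ there is $\hat C$ such that the following holds. Let $\mathcal H$ be $k$-uniform, let $\mathcal A$ be an increasing family of subsets of $V(\mathcal H)$ with $|\mathcal B|\ge\hat\varepsilon v(\mathcal H)$ and $e(\mathcal H[\mathcal B])\ge\hat\varepsilon e(\mathcal H)$ for all $\mathcal B\in\mathcal A$, and let $q\in(0,1)$ satisfy $\Delta_\ell(\mathcal H)\le cq^{\ell-1}e(\mathcal H)/v(\mathcal H)$ for all $\ell\in[k]$. Then there are a family $\mathcal S$ of sets of size at most $\hat Cq\,v(\mathcal H)$, a map $f:\mathcal S\to2^{V(\mathcal H)}\setminus\mathcal A$, and a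 map $g$ from independent sets to $\mathcal S$ such that $g(I)\subseteq I$ and $I\setminus g(I)\subseteq f(g(I))$ for every independent set $I$.*

For $|U|=u\ge\mu n$ let $\mathcal H_U$ have vertex set $\binom U3$ and, as edges, the edge sets of copies of $\tilde K_s$ in $U$; so $k=e_s$. A set of $\ell$ triples contained in such a copy forms a $J\subseteq\tilde K_s$ with $\ell$ edges and no isolated vertices, and it lies in at most $Au^{v_s-v_J}$ copies. Hence $\Delta_\ell(\mathcal H_U)\le A\max_{e_J=\ell}u^{v_s-v_J}$, while $e(\mathcal H_U)/v(\mathcal H_U)\ge A^{-1}u^{v_s-3}$. With $q=u^{-1/m}$ we have $q^{\ell-1}u^{v_J-3}=u^{\psi(J)}\ge1$ by (F1), that is, $u^{v_s-v_J}\le q^{\ell-1}u^{v_s-3}$. So the degree condition holds with some $c=c(t)\ge 1$.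

Let $\mathcal A=\{\mathcal B\subseteq\binom U3:e(\mathcal H_U[\mathcal B])\ge\varepsilon e(\mathcal H_U)\}$, an increasing family. For $\mathcal B\in\mathcal A$ we have $\varepsilon e(\mathcal H_U)\le|\mathcal B|\Delta_1\le c|\mathcal B|e(\mathcal H_U)/v(\mathcal H_U)$, so $|\mathcal B|\ge(\varepsilon/c)v(\mathcal H_U)$. Thus the theorem applies with $\hat\varepsilon=\min(\varepsilon,\varepsilon/c)$. It gives, for each $U$, a family $\mathcal S=\mathcal S_U$ of fingerprints of size at most $C_2u^{3-1/m}=C_2u^a\le C_2n^a$, where $C_2=C_2(t)$; note that $C_2$ depends neither on $\mu$ nor on $C$. For $S\in\mathcal S_U$ put $\mathcal C_{U,S}=S\cup f(S)$. Since $f(S)\notin\mathcal A$ and $e(\mathcal H_U)\le u^{v_s}$, the number of copies of $\tilde K_s$ in $\mathcal C_{U,S}$ is at most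
$$\varepsilon u^{v_s}+|S|\Delta_1\le\varepsilon u^{v_s}+C_2u^a\cdot Au^{v_s-3}\le2\varepsilon u^{v_s}$$
for large $n$, because $a<3$.

**(f) Lower count.** Let
$$\lambda_0=\varepsilon'\mu^{v_t}Qn^a,\qquad\kappa_1=\varepsilon'\mu^{v_t}Q/8 .$$
*Claim: for suitable $C=C(\mu,t)$, whp for every $U$ with $|U|\ge\mu n$ and every coloring of $R$ without red $\tilde K_t$, at least $\kappa_1n^a$ blue copies of $\tilde K_s$ with all edges in $E(\mathcal F)$ lie in $U$.*

*From a failure to two events.* Suppose the claim fails for $U$ and some coloring, and that the conclusion of (b) holds. Let $B$ be the set of blue edges of $E(\mathcal F)$ inside $U$. Then $B$ contains fewer than $\kappa_1n^a$ copies of $\tilde K_s$. Let $D\subseteq B$ consist of one edge from each of them, so $|D|<\kappa_1n^a$, and $B'=B\setminus D$ contains no $\tilde K_s$, that is, $B'$ is independent in $\mathcal H_U$. Let $S=g(B')$. Then $S\subseteq B'\subseteq\mathcal C_{U,S}$.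

Every solitary copy of $\tilde K_t$ in $R[U]$ contains a blue edge, since it is not red; this edge lies in $B=B'\cup D$. A copy of $\tilde K_t$ in $R\cap\big(\binom U3\setminus\mathcal C_{U,S}\big)$ has no edge in $B'$, so if it is solitary, it has an edge in $D$. Each edge of $D\subseteq E(\mathcal F)$ lies in only one solitary copy. So the number of copies of $\tilde K_t$ in $R\cap\big(\binom U3\setminus\mathcal C_{U,S}\big)$ is at most $\kappa_1n^a+n^{a-\delta_0/2}\le2\kappa_1n^a\le\lambda_0/2$. Call this event, that the number of these copies is at most $\lambda_0/2$, $D_{U,S}$; it is decreasing. On the other hand every edge of $S\subseteq E(\mathcal F)$ lies in a solitary copy. So the following increasing event $A_S$ holds: for some $i\le|S|$ there are $i$ pairwise edge-disjoint copies of $\tilde K_t$ in $R$ whose union contains $S$.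

*Probability of $D_{U,S}$.* By (e) and (d), the expected number of copies of $\tilde K_t$ in $R\cap\big(\binom U3\setminus\mathcal C_{U,S}\big)$ is at least $\varepsilon'u^{v_t}p^{e_t}\ge\lambda_0$. By (2) and (4), $\Pr[D_{U,S}]\le\exp(-\lambda_0^2/(8A_0Qn^a))=\exp(-c_1Qn^a)$ with $c_1=\varepsilon'^2\mu^{2v_t}/(8A_0)$, which does not depend on $C$.

*Combination.* By Harris' inequality (an increasing and a decreasing event are negatively correlated), $\Pr[A_S\cap D_{U,S}]\le\Pr[A_S]\exp(-c_1Qn^a)$.

*Sum of $\Pr[A_S]$.* Let $b=C_2n^a$ and $x=2^{e_t}Qn^a$, and suppose $Q\ge C_2$, so $b\le x$. For each $i$ there are at most $(n^{v_t})^i/i!$ families of $i$ edge-disjoint copies, each present with probability $p^{e_ti}$, and the union of such a family has at most $2^{e_ti}$ subsets $S$. Hence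
$$\sum_{|S|\le b}\Pr[A_S]\le\sum_{0\le i\le b}\frac{(n^{v_t}p^{e_t})^i}{i!}2^{e_ti}=\sum_{0\le i\le b}\frac{x^i}{i!}\le(b+1)\Big(\frac{ex}b\Big)^b=(b+1)\exp\Big(C_2\log\frac{e2^{e_t}Q}{C_2}\,n^a\Big).\tag{6}$$
Here we used $x^i/i!\le(ex/i)^i$ for $i\ge1$, and that the right side is increasing for $0<i\le x$, the derivative of $i\log(ex/i)$ being $\log(x/i)\ge0$. The term $i=0$ equals $1\le(ex/b)^b$.

*Conclusion of (f).* Choose $C$, hence $Q=C^{e_t}$, so large that $Q\ge C_2$ and $c_1Q\ge2+C_2\log(e2^{e_t}Q/C_2)$. Summing over the at most $2^n$ sets $U$ and over $S$, the failure probability is at most $o(1)+2^n(b+1)e^{-2n^a}\to0$, because $a\ge\frac32>1$.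

**(g) The witnessing family.** Given a coloring without red $\tilde K_t$, take all blue copies of $\tilde K_s$ with all edges in $E(\mathcal F)$. By (c) there are at most $C_3n^a$ of them, and by (f) every $U$ with $|U|\ge\mu n$ contains at least $\kappa_1n^a$ of them; in particular the family is nonempty. So $R$ is $(\mu,\kappa_1/C_3)$-good. $\square$

## 7. The complete 3-partite seed: reduction of Theorem 2(ii)

**Proposition 4.** There is $c=c(t)>0$ such that for $p\le cn^{-1/M}$ whp $\mathbb H(n,p)\not\to(\tilde K_t,\tilde K_s)$.

**Proposition 4 implies Theorem 2(ii).** Let $H$ be the balanced complete 3-partite 3-graph on $[n]$. Its density for $n=3k,\,3k+1,\,3k+2$ is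
$$\frac{2k^2}{(3k-1)(3k-2)},\qquad\frac{2k(k+1)}{9k^2-1},\qquad\frac{2(k+1)^2}{(3k+2)(3k+1)},$$
which is at least $\frac29$ in each case, since $9k^2\ge9k^2-9k+2$ (for $k\ge1$), $9k^2+9k\ge9k^2-1$ and $9k^2+18k+9\ge9k^2+9k+2$. Fix a coloring of $R$ without red $\tilde K_t$ and without blue $\tilde K_s$. Color $H$ blue and color $R\setminus H$ as in this coloring. All red edges are red edges of $R$, so there is no red $\tilde K_t$. In a blue $\tilde K_t$ some part contains at least $\lceil t/3\rceil=s$ core vertices. Its edges on pairs of these contain two vertices of one part, so they are not in $H$; they are blue edges of $R$ and contain a blue $\tilde K_s$ in $R$, a contradiction. $\square$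

To prove Proposition 4 we study the minimal obstructions.

**Definition (critical).** A 3-graph $W$ is *critical* if $W\to(\tilde K_t,\tilde K_s)$, $W$ has no isolated vertices, and no proper subgraph of $W$ arrows $(\tilde K_t,\tilde K_s)$. A *good coloring* is one with no red $\tilde K_t$ and no blue $\tilde K_s$.

*Example.* If we allowed $s=2$, then $\tilde K_t$ itself would be critical: avoiding blue edges forces it to be all red, and every proper subgraph can be colored red. For $s\ge3$ critical 3-graphs are more complicated.

If $R\to(\tilde K_t,\tilde K_s)$, then $R$ contains a critical $W$: delete edges as long as the arrow property survives, then delete isolated vertices. The obvious plan is a first moment bound over all critical $W$. It needs $\Phi(W)$ to be negative, in proportion to $e(W)$; this is Section 8. With that, the first moment works as long as $W$ has few vertices, and Section 9 says where it stops and what replaces it.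

## 8. Critical 3-graphs have negative $\Phi$

**Lemma 5.** There is $\varepsilon=\varepsilon(t)>0$ with $\Phi(W)\le-\varepsilon e(W)$ for every critical $W$.

*Proof.* Let $\theta=\rho/2=\frac{t-a}{t(t-1)}$, so $\frac1M=1+2\theta$, and let $\theta'=\theta-\varepsilon/2$ with $\varepsilon>0$ small; how small is determined by finitely many strict inequalities below, each depending only on $t$. We must show $v(W)\le(1+2\theta')e(W)$.

**Step 1: structure of edges.** For each edge $f$ the 3-graph $W-f$ has a good coloring, and coloring $f$ red does not extend it to a good coloring of $W$. So $f$ lies in a copy $T_f$ of $\tilde K_t$ in $W$; fix one. The two $T_f$-core vertices of $f$ have degree at least $t-1$ in $W$. Hence each edge contains at most one vertex of degree $1$. Let $E_1$ be the set of edges that contain one (*pendant* edges), $E_2$ the set of other edges, and $N$ the set of vertices of degree at least $2$. Since $W$ has no isolated vertices and each vertex of degree $1$ lies in exactly one pendant edge, $v(W)=|N|+|E_1|$. In a pendant edge $f$ the degree-1 vertex is the $T_f$-expansion vertex. For $v\in N$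 let $d=d_1+d_2$ be its degree, split according to $E_1,E_2$.

**Step 2: no twins.** *There are no two pendant edges $f=\{y,z,w\}$, $f'=\{y,z,w'\}$ with $w\ne w'$ of degree $1$.* Suppose there are. Take a good coloring of $W-f'$ and give $f'$ the color of $f$. A monochromatic forbidden copy (red $\tilde K_t$ or blue $\tilde K_s$) arises and uses $f'$. It does not contain $f$, because edges of a copy share at most one vertex. So it does not contain $w$. Replacing $f'$ by $f$ (and $w'$ by $w$) gives a forbidden copy of the same color in $W-f'$, a contradiction.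

**Step 3: charging scheme.** Each $f\in E_1$ gives $\theta'$ to each of its two vertices in $N$. Each $f\in E_2$ gives $\frac12$ to its $T_f$-expansion vertex and $\frac14+\theta'$ to each of its two $T_f$-core vertices; all three lie in $N$. The total charge is $2\theta'|E_1|+(1+2\theta')|E_2|$. We shall show that, after a possible redistribution, each vertex of $N$ has charge at least $1$. Then $|N|\le2\theta'|E_1|+(1+2\theta')|E_2|$ and
$$v(W)=|N|+|E_1|\le(1+2\theta')e(W)=\Big(\frac1M-\varepsilon\Big)e(W),$$
which is the lemma. Since $a>1$, we have $\theta<\frac1t<\frac14$, so $\frac14+\theta'<\frac12$: every $E_2$-edge gives at least $\frac14+\theta'$ to each of its vertices.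

**Step 4: vertices of degree $d<t-1$.** Such a vertex $v\in N$ is never a $T_f$-core vertex. So it is the $T_f$-expansion vertex of all its edges $f$. As $d\ge2$, none of these edges is pendant (in a pendant edge the $T_f$-expansion vertex has degree $1$). The charge is $d/2\ge1$.

**Step 5: vertices with $d\ge t-1$ and $d_2\ge1$.** The charge is at least $d\theta'+\frac14d_2\ge(t-1)\theta'+\frac14=1-\frac at+\frac14-O(\varepsilon)>1$, because $\frac at<\frac14$: for $t\ge8$ use $a<2$, and for $t=7$ we have $s=3$, $a=\frac32$.

**Step 6: vertices with $d\ge t-1$ and $d_2=0$.** Let $y$ be such a vertex. All edges at $y$ have the form $\{y,z_f,w_f\}$ with $\deg w_f=1$. By Step 2 the vertices $z_f$ are distinct; let $Z$ be their set, so $|Z|=d$. As $z_f$ is a $T_f$-core vertex, every vertex of $Z$ has degree at least $t-1$. In any copy of $\tilde K_t$ or $\tilde K_s$ that uses such an edge, $w_f$ is an expansion vertex (core vertices have degree at least $2$), so $y$ and $z_f$ are core vertices.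

*Case $d\ge t+1$.* The charge is at least $(t+1)\theta'\ge1$ for small $\varepsilon$, because
$$(t+1)(t-a)-t(t-1)=2t-a(t+1)=\frac{2(t-s)}{s+1}>0 .$$

*Case $d\le t$, that is, $d\in\{t-1,t\}$.* Fix a good coloring $\chi$ of the edges not containing $y$; it exists because these edges form a proper subgraph. For $Z_B\subseteq Z$ color the edges at $y$ towards $Z_B$ blue and the other edges at $y$ red. A forbidden copy must arise. It uses an edge at $y$, so $y$ is in its core, and each of its other core vertices is joined to $y$ by an edge of the copy. So its other core vertices are $t-1$ vertices of $Z\setminus Z_B$ if it is red, and $s-1$ vertices of $Z_B$ if it is blue.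

Take $|Z_B|=d-(t-2)\in\{1,2\}$. Then $|Z\setminus Z_B|=t-2$ excludes a red $\tilde K_t$. If $s\ge4$ or $|Z_B|=1$, then $|Z_B|<s-1$ excludes a blue $\tilde K_s$, a contradiction. So $s=3$, hence $t\in\{7,8,9\}$, and $d=t$. Call such a vertex $y$ *poor*.

**Step 7: the neighbors of a poor vertex are rich.** Let $y$ be poor. For every $Z_B=\{z,z'\}$ there are only $t-2$ vertices in $Z\setminus Z_B$, so a blue $\tilde K_3$ with core $\{y,z,z'\}$ arises. Its edge on the pair $\{z,z'\}$ does not contain $y$. So each pair in $Z$ lies in a $\chi$-blue edge. For every $Z_B=\{z\}$ no blue $\tilde K_3$ through $y$ is possible, so a red $\tilde K_t$ with core $\{y\}\cup(Z\setminus\{z\})$ arises. So each pair in $Z\setminus\{z\}$ lies in a $\chi$-red edge not containing $y$. Varying $z$, each pair in $Z$ does. Thus each pair in $Z$ lies in two distinct edges not containing $y$. They are not both pendant: the vertices of $Z$ have degree at least $t-1$, so the third vertices would have degree $1$ and the edges would be twins. Hence each pair in $Z$ lies in an $E_2$-edge. An edge at $z\in Z$ covers at most two pairs $\{z,z'\}\subseteq Z$,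 so
$$d_2(z)\ge\tfrac{t-1}2\ge3\qquad\text{for every }z\in Z .$$

**Step 8: redistribution.** Here $s=3$ and $a=\frac32$. Through each pendant edge $\{y,z,w\}$ with $y$ poor and $\deg w=1$, the vertex $z$ gives $\eta=\frac1{t(t-1)}$ to $y$. By Step 7, $d_2(z)\ge3$, so $z$ is not poor. A poor vertex ends with
$$t\theta'+t\eta=1-\frac1{2(t-1)}+\frac1{t-1}-O(\varepsilon)\ge1 .$$
A giving vertex $z$ gives at most $\eta$ through each of its $d_1$ pendant edges, so it keeps at least $d_1(\theta'-\eta)+d_2(\frac14+\theta')\ge3(\frac14+\theta')\ge1$. Here we used $\theta-\eta=\frac{t-5/2}{t(t-1)}>0$ and $\theta>\frac1{12}$, the values of $\theta$ for $t=7,8,9$ being $\frac{5.5}{42},\frac{6.5}{56},\frac{7.5}{72}$. All other vertices of $N$ keep their charge, which is at least $1$ by Steps 4–6. $\square$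

## 9. Excluding critical subgraphs of the random 3-graph

*Proof of Proposition 4.* The property $\not\to(\tilde K_t,\tilde K_s)$ is inherited by subgraphs, so we may assume $p=cn^{-1/M}$ with $c\le1$ small depending on $t$. It suffices to show that whp $R$ contains no critical $W$.

**Step 1: small $W$.** Here the first moment suffices. There are at most $n^vv^{3e}$ 3-graphs on subsets of $[n]$ with $v$ vertices and $e$ edges. By Lemma 5, $v-e/M\le-\varepsilon e$ for critical $W$. So the expected number of critical $W\subseteq R$ with $v(W)\le\log^2n$ is at most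
$$\sum_{v\le\log^2n}\ \sum_{e\ge1}(v^3n^{-\varepsilon})^e\to0 .$$
This stops when $v^3\ge n^\varepsilon$: for larger $v$ the number of possible 3-graphs is not beaten by $n^{-\varepsilon e}$. For $v(W)>\log^2n$ we therefore do not count all of $W$, but only a piece of logarithmic size that $W$ must contain.

**Step 2: the growth process.** Let $W\subseteq R$ be critical with $v(W)>\log^2n$. If $G\subseteq W$ and $\emptyset\ne E(G)\subsetneq E(W)$, then some copy of $\tilde K_t$ or $\tilde K_s$ in $W$ has edges both inside and outside $G$. Otherwise good colorings of $G$ and of $W\setminus E(G)$, which exist because both are proper subgraphs, combine to a good coloring of $W$. Let $G_0$ be a copy of $\tilde K_t$ in $W$; one exists by Step 1 of Lemma 5. Given $G_i$ with $E(G_i)\ne E(W)$ proceed as follows.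

**(A)** If some copy $T$ of $\tilde K_t$ in $W$ has $\emptyset\ne E(T)\cap E(G_i)\ne E(T)$, put $G_{i+1}=G_i\cup T$.

**(B)** Otherwise some copy $K$ of $\tilde K_s$ in $W$ has $\emptyset\ne E(K)\cap E(G_i)\ne E(K)$. Keep the edges of $G_i$ ordered by time of addition, with a fixed rule within a step (specified in Step 5). Choose $K$ so that it contains the earliest possible edge $f\in E(G_i)$; this $f$ is the *pointer* of the step. For each $g\in E(K)\setminus E(G_i)$ take a copy $T_g$ of $\tilde K_t$ in $W$ containing $g$. It shares no edge with $G_i$, because (A) does not apply. Put $G_{i+1}=G_i\cup\bigcup_gT_g$. Then $K\subseteq G_{i+1}$.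

*The pointers of successive (B)-steps are nondecreasing in the order.* When $f$ is the pointer, every edge of $G_i$ earlier than $f$ has all its copies of $\tilde K_s$ in $W$ contained in $G_i$. This remains true later, and new edges are later in the order than $f$. So no later pointer is earlier than $f$.

**Step 3: how $\Phi$ changes.** We show that every step either decreases $\Phi$ by a constant or has a unique rigid form.

*(A)-steps.* Let $J=(V(T)\cap V(G_i),E(T)\cap E(G_i))$. Then $1\le e_J<e_t$, and by (F2)
$$\Phi(G_{i+1})=\Phi(G_i)+\Phi(T)-\Phi(J)\le\Phi(G_i)-\delta_0 .$$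

*(B)-steps.* Group the copies $T_g$ into components of the relation "sharing an edge", with unions $P_1,\dots,P_r$. These are edge-disjoint from each other and from $G_i$. Build each $P_\alpha$ by adding its copies one at a time, each sharing an edge with the previous union. An added copy either has all its edges in the union already, and then nothing changes, or it decreases $\Phi$ by at least $\delta_0$, as in (A). Hence $\Phi(P_\alpha)\le a$. If $P_\alpha$ is not a single copy of $\tilde K_t$, then the first copy distinct from the initial one brings new edges, since all copies have $e_t$ edges; so $\Phi(P_\alpha)\le a-\delta_0$.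

Let $J_0$ and $J_\alpha$ be the 3-graphs formed by $E(K)\cap E(G_i)$ and $E(K)\cap E(P_\alpha)$. They are nonempty and partition $E(K)$. Since $V(J_0)\subseteq V(K)\cap V(G_i)$ and $V(J_\alpha)\subseteq V(K)\cap V(P_\alpha)$,
$$v(G_{i+1})\le v(G_i)+(v_s-v(J_0))+\sum_\alpha(v(P_\alpha)-v(J_\alpha)),\qquad e(G_{i+1})=e(G_i)+\sum_\alpha e(P_\alpha).$$
By (3) for $J_0$ and $J_\alpha$ and by $v_s=a+e_s/m$,
$$\Phi(G_{i+1})-\Phi(G_i)\le v_s-v(J_0)+\sum_\alpha(a-v(J_\alpha))=-\psi(J_0)-\sum_\alpha\psi(J_\alpha)\le0 .\tag{7}$$
There is an additional loss of at least $\delta_0$ if some $P_\alpha$ is not a single $\tilde K_t$, and of at least $1$ if the vertex bound is not an equality. Moreover $J_0\ne K$, since $K\not\subseteq G_i$, and $J_\alpha\ne K$, since $J_0$ is nonempty. So by (F1) each of $\psi(J_0),\psi(J_\alpha)$ is zero only for a single edge, and is otherwise at least a positive constant. Hence there is $\delta_1=\delta_1(t)\in(0,\delta_0]$ such that the change is at most $-\delta_1$ unless the step is **regular**, meaning: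

- $E(K)\cap E(G_i)=\{f\}$, and the $e_s-1$ copies $T_g$ are distinct and pairwise edge-disjoint;
- $V(K)\cap V(G_i)=f$, $\ V(T_g)\cap(V(G_i)\cup V(K))=g$, and $V(T_g)\cap V(T_{g'})\subseteq V(K)$ for $g\ne g'$.

The first line is what all $J$'s being single edges and all $P_\alpha$ being single copies amounts to; the second is equality in the vertex bound. For $s=3$ a regular step glues a triangle $K=\{f,g,g'\}$ to $G_i$ along $f$ and hangs a fresh $\tilde K_t$ on each of $g,g'$. A regular step does not increase $\Phi$ and adds $(e_s-1)e_t$ edges. All other steps, including all (A)-steps, are *irregular*.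

**Step 4: stopping rule and weights.** Let
$$b=\Big\lceil\frac{a+1}{\delta_1}\Big\rceil,\qquad\ell=\lceil L\log n\rceil,\qquad L=\frac{a+1}{\log2}.$$
Each step adds at most $A$ vertices and at most $A$ edges. For $n$ large, $v_t+A\ell<\log^2n<v(W)$. So $E(G_i)\ne E(W)$ during the first $\ell$ steps ($W$ has no isolated vertices), and the process can run for $\ell$ steps. Stop it at step $\ell$, or earlier as soon as $b$ irregular steps have occurred. Then $R$ contains a structure with $x$ regular and $b'\le b$ irregular steps, where either $b'=b$, or $b'<b$ and $x=\ell-b'$. The final 3-graph $G$ satisfies $\Phi(G)\le\Phi(G_0)-\delta_1b'=a-\delta_1b'$ and $e(G)\ge x(e_s-1)e_t$. So, as $c\le1$, the expected number of occurrences of one fixed type of sequence in $R$ is at most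
$$n^{v(G)}p^{e(G)}=n^{\Phi(G)}c^{e(G)}\le n^{a-\delta_1b'}c^{x(e_s-1)e_t}.$$

**Step 5: number of types.** To make "type" precise, name the vertices by $1,2,3,\dots$ in order of appearance, the new vertices of a step in an order fixed by the description of the step given below, and order the edges added in one step lexicographically by names. A *type* is the resulting description of the whole sequence on the names; an *occurrence* is an injection of the names into $[n]$ that maps all edges into $R$. We count types for given $x$ and $b'$.

- The pattern of regular and irregular steps: at most $2^{x+b}$ choices.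
- Each irregular step: boundedly many new copies with boundedly many vertices, each of which is one of the at most $A$ new vertices of the step or one of $O(\log n)$ old ones. So there are at most $(\log n)^A$ choices per step, for large $n$, and at most $b$ such steps.
- The pointers of the regular steps: a nondecreasing sequence of length $x$ with values in $\{1,\dots,A(x+b+1)\}$, since $e(G)\le A(x+b+1)$. The number of such sequences is at most $\binom{x+A(x+b+1)}x\le2^{x+A(x+b+1)}$.
- Each regular step, given its pointer $f$: choose how the three vertices of $f$ sit in an edge of a model $\tilde K_s$, at most $6e_s$ ways, and for each other edge $g$ of $K$ how its three vertices sit in an edge of a model $\tilde K_t$, at most $6e_t$ ways. All remaining vertices are new, by regularity. So there are at most $A$ choices.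

The monotonicity of the pointers matters here. With unrestricted pointers each regular step would cost a factor of order $\log n$, and a constant $c$ could not pay for that in each of about $\log n$ steps. As it is, there are altogether at most $A_1^{x+1}(\log n)^{A_1}$ types, with $A_1=A_1(t)$ independent of $c$.

**Step 6: first moment.** Choose $c\in(0,1]$ with $A_1c^{(e_s-1)e_t}\le\frac12$. The expected number of structures is at most
$$(\log n)^{A_1}A_1\Big[n^{a-\delta_1b}\sum_{x\ge0}2^{-x}+b\,n^a2^{-(\ell-b)}\Big].$$
The first term collects $b'=b$, and $n^{a-\delta_1b}\le n^{-1}$ by the choice of $b$. The second collects $b'<b$, $x=\ell-b'$, and $2^{-\ell}\le n^{-(a+1)}$ by the choice of $L$. So the expression is $O((\log n)^{A_1}n^{-1})\to0$. Thus whp $R$ contains no critical $W$ with $v(W)>\log^2n$, and by Step 1 whp none with at most $\log^2n$ vertices. Hence whp $R\not\to(\tilde K_t,\tilde K_s)$. $\square$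

By Section 7, Proposition 4 gives Theorem 2(ii). Together with Section 5 for the formula and Section 6 for part (i), this completes the proof of Theorem 2, and with it that of the Corollary.
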